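# Nuclearity of bipartite graph C*-algebras without $K_{2,3}$

## 1. Stars, cycles and the square

The answer one would first guess is "yes": the graph $K_{2,3}$ is the only obstruction to nuclearity. Let us say what this means and test it.

**Definition (bipartite graph C*-algebra).** Let $G=(U,V,E)$ be a bipartite graph with disjoint finite vertex sets $U,V$ and edge set $E\subset\{\{u,v\}\mid u\in U,\ v\in V\}$. Then $C^*(G)$ is the universal unital C*-algebra generated by projections $p_x$, $x\in U\cup V$, subject to
$$\sum_{u\in U}p_u=1=\sum_{v\in V}p_v,\qquad (1)$$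
$$p_up_v=0\quad\text{if }\{u,v\}\notin E.\qquad (2)$$

So a representation of $C^*(G)$ is a choice of two decompositions of a Hilbert space, $H=\bigoplus_u H_u=\bigoplus_v H_v$, in which $H_u\perp H_v$ whenever $u,v$ are not adjacent. The directness of the sums is automatic: for $u'\in U$ we have $p_{u'}=\sum_u p_{u'}p_up_{u'}$, hence $\sum_{u\ne u'}p_{u'}p_up_{u'}=0$. This is a sum of positive elements, so each summand $p_{u'}p_up_{u'}=(p_up_{u'})^*(p_up_{u'})$ is zero. Thus
$$p_xp_{x'}=0\quad\text{for } x\neq x'\text{ on the same side.}\qquad (3)$$

Write $K_{2,3}\subset G$ if $G$ contains the complete bipartite graph with two vertices on one side and three on the other (either side may carry the two). It is known that $C^*(G)$ is not nuclear if $K_{2,3}\subset G$. The question, from Björn Schäfer, "Hypercube C*-algebras and an application to magic isometries", arXiv:2510.15586 (2025), is the converse: is $C^*(G)$ nuclear whenever $K_{2,3}\not\subset G$?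

**Stars.** For $K_{1,m}$ we have $p_u=1$ for the single $u$, and (2) is void. The algebra is generated by $m$ orthogonal projections with sum $1$, so it is $\mathbb C^m$.

**The hexagon, and all graphs without $K_{2,2}$.** In the hexagon two distinct vertices have at most one common neighbor. Suppose $G$ has this property, that is, $K_{2,2}\not\subset G$. Take $x\ne z$ on one side and $y$ on the other. I claim
$$p_xp_yp_z=0.\qquad (4)$$
If $y$ is not adjacent to both $x$ and $z$, this is (2). If it is, insert $1=\sum p_{y'}$ (sum over the side of $y$) into $0=p_xp_z$: only common neighbors of $x$ and $z$ survive, so $0=\sum_{y'}p_xp_{y'}p_z=p_xp_yp_z$. Summing $p_xp_yp_z$ over all $z$ on the side of $x$ gives $p_xp_y=p_xp_yp_x$. The right side is self-adjoint, so $p_xp_y=p_yp_x$. Hence $C^*(G)$ is commutative, and in particular nuclear.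

**The square $K_{2,2}$.** Let $U=\{1,2\}$, $V=\{3,4\}$, $p=p_1$, $q=p_3$; then $p_2=1-p$, $p_4=1-q$, and (2) is void. So $C^*(K_{2,2})$ is universal for two projections. The element $(p-q)^2$ is central:
$$p(p-q)^2=p-pq-pqp+pq=p-pqp=(p-q)^2p,$$
and likewise for $q$. In an irreducible representation it is therefore a scalar $\lambda$, by Schur's lemma. Writing again $p,q$ for the images, $pq+qp=p+q-\lambda$, so $qp=p+q-\lambda-pq$, $pqp=(1-\lambda)p$ and $qpq=(1-\lambda)q$. The image is spanned by $1,p,q,pq$. Hence $H$ is finite-dimensional (it is spanned by the orbit of one vector), the image is all of $\mathcal L(H)$, and $(\dim H)^2\le 4$. All irreducible representations have dimension at most $2$.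

Dimension $2$ occurs: for $0<t<1$ let $\pi_t$ send $p$ to the projection of $\mathbb C^2$ onto $\mathbb Ce_1$ and $q$ to the projection onto the line through $(\sqrt t,\sqrt{1-t})$. These do not commute, and
$$\pi_t(p_1p_3p_1)=t\,\pi_t(p_1).\qquad (5)$$
By (5), the powers of $p_1p_3p_1$ are linearly independent, since a vanishing linear combination would be a polynomial in $t$ vanishing on $(0,1)$. So $p_1C^*(K_{2,2})p_1$ is infinite-dimensional: we cannot hope to span $C^*(G)$ by finitely many words in the generators. Bounded dimension of irreducible representations is the right thing to look for.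

The guess survives these tests. We now show that it is correct, with a quantitative form.

## 2. Three theorems and the facts they rest on

Throughout, $B=C^*(G)$, $X=U\cup V$, $N(x)$ is the set of neighbors of $x\in X$, and $\deg x=|N(x)|$. Vertices on opposite sides have no common neighbor, so
$$K_{2,3}\not\subset G\iff\text{any two distinct vertices have at most two common neighbors.}\qquad (6)$$

**Definition.** A C*-algebra is *subhomogeneous* if the dimensions of its irreducible representations are bounded by a finite constant. It is *type I* if the image of every irreducible representation contains the compact operators. It is *nuclear* if its algebraic tensor product with every C*-algebra has only one C*-norm. It is *exact* if minimal tensor products with it preserve short exact sequences.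

**Theorem 1.** Let $K_{2,3}\not\subset G$ and let $\pi$ be an irreducible representation of $B$. If $\pi(p_x)\neq0$, then $\dim\pi\le2^{\deg x-1}$. In particular $B$ is subhomogeneous, hence type I and nuclear.

**Theorem 2.** The following are equivalent: (i) $K_{2,3}\not\subset G$; (ii) $B$ is subhomogeneous; (iii) $B$ is type I; (iv) $B$ is nuclear; (v) $B$ is exact. Moreover, $B$ is commutative if and only if $K_{2,2}\not\subset G$.

**Theorem 3.** For every $n\ge1$ the hypercube graph $Q_n$ is $n$-regular and bipartite, satisfies $K_{2,3}\not\subset Q_n$, and $C^*(Q_n)$ has an irreducible representation of dimension exactly $2^{n-1}$.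

We use the following facts.

* **Standard implications.** Subhomogeneous algebras are type I: the image of a finite-dimensional irreducible representation is all of $\mathcal L(H)$. Type I C*-algebras are nuclear (Takesaki 1964; see also Brown–Ozawa, *C\*-Algebras and Finite-Dimensional Approximations*, Prop. 2.7.7). Nuclear C*-algebras are exact.
* **Kadison's transitivity theorem.** If $\pi:B\to\mathcal L(H)$ is irreducible and $K\subset H$ is a finite-dimensional subspace, then for each $T\in\mathcal L(K)$ there is $b\in B$ with $\pi(b)|_K=T$.
* **Amitsur–Levitzki theorem** (Proc. AMS 1 (1950)). Let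
$$s_r(b_1,\dots,b_r)=\sum_{\sigma\in S_r}\operatorname{sgn}(\sigma)\,b_{\sigma(1)}\cdots b_{\sigma(r)}.$$
Then $s_{2n}$ vanishes on $M_n(A)$ for every commutative unital ring $A$. For $n=1$ this is $b_1b_2-b_2b_1=0$.

## 3. Walks, flips and transport

From here to the end of Section 8 we assume $K_{2,3}\not\subset G$.

**Definition (walk).** A *walk* is a sequence $\omega=(x_0,\dots,x_k)$ of consecutively adjacent vertices, $k\ge0$. Its length is $k$, and its word is $p_\omega=p_{x_0}\cdots p_{x_k}$.

Let $B_0$ be the unital $*$-subalgebra generated by the $p_x$; it is dense in $B$. In a product of generators, equal neighboring letters merge, distinct neighboring letters on the same side give $0$ by (3), and nonadjacent letters on opposite sides give $0$ by (2). Since $1=\sum_u p_u$, the algebra $B_0$ is the linear span of the words $p_\omega$. If $\deg x=0$, then $p_x=\sum_y p_xp_y=0$, the sum being over the opposite side.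

The first tool says what (3) does to three consecutive letters.

**Flip rule.** Let $x\neq z$ and $y\in N(x)\cap N(z)$. Then $0=p_xp_z=\sum_{y'\in N(x)\cap N(z)}p_xp_{y'}p_z$, so by (6):

* if $y$ is the only common neighbor of $x$ and $z$, then $p_xp_yp_z=0$;
* otherwise there is exactly one further common neighbor $y'$, and $p_xp_yp_z=-p_xp_{y'}p_z$.

With three common neighbors, the relation would have three terms and would not let us replace one word by another. A flip changes a word only by a sign, but it does not shorten it. And it says nothing about $p_xp_yp_x$. By (5) such a word really cannot be shortened to a multiple of $p_x$. We need bookkeeping for both phenomena, and the following map provides it.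

**Definition (transport).** For adjacent $x,y$ let $\tau_{xy}$ be the partial map $N(y)\to N(x)$ with $\tau_{xy}(x)=y$ and, for $z\ne x$, with $\tau_{xy}(z)$ the common neighbor of $x$ and $z$ different from $y$ if it exists; otherwise $\tau_{xy}(z)$ is undefined.

*Example: the hypercube.* The vertices of $Q_n$ are the vectors in $(\mathbb Z/2)^n$, and $x$ is adjacent to $x+e_a$ for $a=1,\dots,n$. Let $y=x+e_b$ and $z=y+e_a$. If $a\neq b$, the common neighbors of $x$ and $z$ are $x+e_a$ and $x+e_b=y$, so $\tau_{xy}(z)=x+e_a$. If $a=b$, then $z=x$ and $\tau_{xy}(z)=y=x+e_a$. In both cases $\tau_{xy}(y+e_a)=x+e_a$: transport is parallel translation of directions.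

*Example: the hexagon.* With vertices $0,\dots,5$ in cyclic order, $\tau_{01}(0)=1$, and $\tau_{01}(2)$ is undefined, because $1$ is the only common neighbor of $0$ and $2$.

**Injectivity.** The map $\tau_{xy}$ is injective on its domain. The value $y$ is attained only at $z=x$. If $z\ne z'$, both different from $x$, had the same value $y'\ne y$, then $x,z,z'$ would be three common neighbors of $y$ and $y'$, contradicting (6).

## 4. Loops slide along edges and commute

For $y\in N(x)$ define the loop $q_{x,y}=p_xp_yp_x$. The next lemma says that a loop based at $y$ can be moved across an edge to a loop based at $x$, and that transport tells which one.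

**Lemma 1.** Let $x,y$ be adjacent.

(a) For $z\in N(y)$: $p_xq_{y,z}=q_{x,\tau_{xy}(z)}\,p_y$ if $\tau_{xy}(z)$ is defined, and $p_xq_{y,z}=0$ otherwise.

(b) For fixed $x$, the elements $q_{x,y}$, $y\in N(x)$, commute.

*Proof.* (a) We have $p_xq_{y,z}=p_xp_yp_zp_y$. If $z=x$, then $\tau_{xy}(z)=y$ and both sides equal $p_xp_yp_xp_y$. Let $z\ne x$. If $\tau_{xy}(z)$ is undefined, then $y$ is the only common neighbor of $x,z$, so $p_xp_yp_z=0$. Otherwise put $y'=\tau_{xy}(z)$. Flipping once,
$$p_xp_yp_zp_y=-p_xp_{y'}p_zp_y .$$
Both $x$ and $z$ are common neighbors of $y'\neq y$, so by (6) they are all of them, and the flip rule gives $p_{y'}p_zp_y=-p_{y'}p_xp_y$. Hence $p_xq_{y,z}=p_xp_{y'}p_xp_y=q_{x,y'}p_y$.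

(b) Let $y\ne y'$ in $N(x)$. If $x$ is their only common neighbor, then $p_{y'}p_xp_y=0=p_yp_xp_{y'}$, so both $q_{x,y'}q_{x,y}=p_xp_{y'}p_xp_yp_x$ and $q_{x,y}q_{x,y'}=p_xp_yp_xp_{y'}p_x$ vanish. Otherwise let $z\ne x$ be the other common neighbor of $y,y'$. Then $z\in N(y)$, and $y'$ is the common neighbor of $x,z$ different from $y$, so $\tau_{xy}(z)=y'$. By (a),
$$q_{x,y'}q_{x,y}=q_{x,y'}\,p_yp_x=p_xq_{y,z}p_x=p_xp_yp_zp_yp_x .$$
This is self-adjoint, and when a product of two self-adjoint elements is self-adjoint, the two commute. $\square$

**Definition.** $A_x$ is the commutative algebra with unit $p_x$ generated by the $q_{x,y}$, $y\in N(x)$.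

**Lemma 2.** For a walk $(x_0,\dots,x_i)$ and $a\in A_{x_i}$ we have $p_{x_0}\cdots p_{x_{i-1}}\,a\in A_{x_0}\,p_{x_0}p_{x_1}\cdots p_{x_i}$.

*Proof.* First let $x,y$ be adjacent; we show $p_xA_y\subset A_xp_y$. For the unit $p_y$ of $A_y$ this is $p_xp_y\in A_xp_y$. For a monomial, Lemma 1(a) gives $p_xq_{y,z_1}=a_1p_y$ with $a_1\in A_x$. Since $p_yq_{y,z_2}=q_{y,z_2}$ and $a_1=a_1p_x$,
$$p_xq_{y,z_1}q_{y,z_2}=a_1p_yq_{y,z_2}=a_1p_xq_{y,z_2}=a_1a_2p_y ,$$
with $a_2\in A_x$, and so on for longer monomials. Now go along the walk: $p_{x_{i-1}}a=a'p_{x_i}$ with $a'\in A_{x_{i-1}}$, then $p_{x_{i-2}}a'=a''p_{x_{i-1}}$ with $a''\in A_{x_{i-2}}$, until we reach an element of $A_{x_0}p_{x_1}\cdots p_{x_i}$. Since $A_{x_0}=A_{x_0}p_{x_0}$, we are done; for $i=0$ the claim is $a=ap_{x_0}$. $\square$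

## 5. Central elements, and the biplane on seven points

A sensible first approach is to copy the square, where the central element was
$$1-(p-q)^2=pqp+(1-p)(1-q)(1-p)=q_{1,3}+q_{2,4},$$
a sum of loops. Such central elements exist for every $G$ with $K_{2,3}\not\subset G$.

Call a pair $(x,w)$ with $w\in N(x)$ an arrow at $x$. Declare $(y,z)$ and $(x,\tau_{xy}(z))$ equivalent whenever $x,y$ are adjacent and $\tau_{xy}(z)$ is defined, and pass to the generated equivalence relation. For a class $O$ put
$$c_O^U=\sum_{(x,w)\in O,\ x\in U}q_{x,w},\qquad c_O^V=\sum_{(y,z)\in O,\ y\in V}q_{y,z}.$$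

**Claim.** $c_O^U=c_O^V$, and this element is central in $B$.

*Check.* By (3), $c_O^U$ commutes with all $p_x$, $x\in U$, and $c_O^V$ with all $p_y$, $y\in V$. So only the equality is needed, and by (1) it suffices that $p_xc_O^Vp_y=p_xc_O^Up_y$ for $x\in U$, $y\in V$. If $x,y$ are not adjacent, both sides contain the factor $p_xp_y=0$. If they are adjacent, Lemma 1(a) gives
$$p_xc_O^Vp_y=\sum_{z:\,(y,z)\in O}p_xq_{y,z}=\sum_{w}q_{x,w}\,p_y,$$
where, by injectivity, $w$ runs once through the image elements of $\tau_{xy}$ with $(x,w)\in O$. If $w\in N(x)$ is not in the image of $\tau_{xy}$, then $w\ne y$ and $x$ is the only common neighbor of $w,y$ (another one, $z$, would give $\tau_{xy}(z)=w$), so $q_{x,w}p_y=p_x(p_wp_xp_y)=0$. Hence we may let $w$ run through all $w$ with $(x,w)\in O$, and the sum is $p_xc_O^Up_y$. $\square$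

In an irreducible representation $\pi$, Schur's lemma gives a scalar $\lambda_O$ with
$$\sum_{w:\,(x,w)\in O}\pi(q_{x,w})=\lambda_O\,\pi(p_x).\qquad (7)$$
In the square there are two classes, $\{(1,3),(3,1),(2,4),(4,2)\}$ and $\{(1,4),(4,1),(2,3),(3,2)\}$, and each has exactly one arrow at each vertex. So each single loop becomes a scalar multiple of $\pi(p_x)$, and words collapse. The approach stops as soon as some class has two arrows at one vertex, because then (7) controls only a sum of loops. This happens.

*Example.* Let $D=\{0,3,5,6\}\subset\mathbb Z/7$. Take $U=V=\mathbb Z/7$ (two disjoint copies), and let $a\in U$ be adjacent to $i\in V$ if $a-i\in D$. The differences of pairs of distinct elements of $D$ are $\pm3,\pm5,\pm6,\pm2,\pm3,\pm1$, that is, each nonzero residue exactly twice. So any two distinct vertices on the same side have exactly two common neighbors. Hence $K_{2,3}\not\subset G$, the graph is $4$-regular and connected, and every $\tau_{xy}$ is defined everywhere and bijective. In particular each class has an arrow at each vertex. Suppose each class $O$ had exactly one arrow at each vertex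 $x$; write it $(x,f_O(x))$. There would be four classes.

* Each $f_O$ is an involution, because $\tau_{xy}(x)=y$ makes $(y,x)$ and $(x,y)$ equivalent.
* For $O\neq O'$, the maps $f_O,f_{O'}$ commute. Let $y=f_{O'}(x)$ and $z=f_O(y)$. Since $f_{O'}(y)=x$ and $O\ne O'$, we have $z\ne x$. Put $w=\tau_{xy}(z)$, so $w=f_O(x)$. Now $\tau_{xw}(z)=y$, so $(w,z)$ is equivalent to $(x,y)\in O'$, that is, $z=f_{O'}(w)=f_{O'}(f_O(x))$.

So a quotient of $(\mathbb Z/2)^4$ would act on the $14$ vertices, transitively since the graph is connected. But $14$ does not divide $16$. Hence some class has two arrows at one vertex, and (7) does not make the loops there scalar.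

The way past this point is to give up scalars. The loops at $x$ commute (Lemma 1(b)), and commuting is enough: *use $A_x$ as the ring of coefficients*. We shall prove that $p_xB_0$ is a left $A_x$-module with at most $2^{\deg x-1}$ generators. Right multiplication by $b\in B_0$ is then encoded by a matrix of size $2^{\deg x-1}$ over a commutative ring, and the Amitsur–Levitzki identity takes over.

## 6. Directions of the steps of a walk

To see where $2^{\deg x-1}$ comes from, look at $Q_n$. A walk from $x$ is a word $a_1\cdots a_k$ in the letters $1,\dots,n$, where step $j$ adds $e_{a_j}$. A flip exchanges two different adjacent letters, and two equal adjacent letters form a loop, which by Lemma 2 can be moved to the front as a coefficient. For example, the word $aba$ (with $a\neq b$) becomes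
$$p_xp_{x+e_a}p_{x+e_a+e_b}p_{x+e_b}=-p_xp_{x+e_b}p_{x+e_a+e_b}p_{x+e_b}=-p_x\,q_{x+e_b,\,x+e_a+e_b}=-q_{x,x+e_a}\,p_xp_{x+e_b}.$$
So we can sort the letters and strip repetitions, and what is left is a set of letters. There are $2^n$ sets, and $2^{n-1}$ of even size. In a general $G$ there are no global letters, but transport lets us carry every step back to the starting point.

**Definition (direction).** Let $\omega=(x_0,\dots,x_k)$ be a walk and $1\le j\le k$. Put $d_j^{(j-1)}=x_j\in N(x_{j-1})$ and
$$d_j^{(i-1)}=\tau_{x_{i-1}x_i}\bigl(d_j^{(i)}\bigr)\in N(x_{i-1}),\qquad i=j-1,\dots,1,$$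
as long as this is defined. The *direction* of step $j$ is $d_j=d_j^{(0)}\in N(x_0)$.

In $Q_n$ the direction of a step adding $e_a$ is $x_0+e_a$. In general $d_j$ depends only on $x_0,\dots,x_j$.

**Definition (flip of a walk, reducible walk).** A *flip* of a walk replaces consecutive vertices $a,b,c$ with $a\neq c$ by $a,b',c$, where $b'\neq b$ is the second common neighbor of $a,c$. It preserves length and endpoints and multiplies $p_\omega$ by $-1$. A walk $\omega$ of length $k$ is *reducible* if $p_\omega=0$, or if $p_\omega\in A_{x_0}p_{\omega'}$ for some walk $\omega'$ of length $k-2$ with the same endpoints.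

In $Q_n$ the walk $aba$ above is reducible. The next lemma is the substitute for "a word without repetition can be rearranged": it pulls step $j$ forward to position $i$.

**Lemma 3.** Suppose $\omega$ is not reducible. Then for every $j$ all $y_m:=d_j^{(m)}$, $0\le m\le j-1$, are defined, and $y_m\neq x_{m-1}$ for $1\le m\le j-1$. For $1\le i\le j$ the walk
$$\omega_{j\to i}=(x_0,\dots,x_{i-1},\,y_{i-1},y_i,\dots,y_{j-1}=x_j,\,x_{j+1},\dots,x_k)$$
arises from $\omega$ by flips. Moreover $d_1,\dots,d_k$ are pairwise distinct.

*Proof.* **Step 1: pulling step $j$ forward, one vertex at a time.** We use descending induction on $m$, starting at $m=j-1$, where $y_{j-1}=x_j$ and $\omega_{j\to j}=\omega$. Let $1\le m\le j-1$, and suppose that $y_{j-1},\dots,y_m$ are defined and that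
$$\omega_{j\to m+1}=(x_0,\dots,x_{m-1},x_m,y_m,y_{m+1},\dots,y_{j-1},x_{j+1},\dots,x_k)$$
arises from $\omega$ by flips, so $p_\omega=\pm p_{\omega_{j\to m+1}}$.

*Suppose $y_m=x_{m-1}$.* Then $p_{x_{m-1}}p_{x_m}p_{y_m}=q_{x_{m-1},x_m}$ and
$$p_\omega=\pm\,p_{x_0}\cdots p_{x_{m-2}}\;q_{x_{m-1},x_m}\;p_{y_{m+1}}\cdots p_{y_{j-1}}p_{x_{j+1}}\cdots p_{x_k}.$$
By Lemma 2, applied to the walk $(x_0,\dots,x_{m-1})$ and $q_{x_{m-1},x_m}\in A_{x_{m-1}}$, this lies in $A_{x_0}p_{\omega'}$ with
$$\omega'=(x_0,\dots,x_{m-1}=y_m,\,y_{m+1},\dots,y_{j-1},x_{j+1},\dots,x_k).$$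
This is a walk, because $y_m$ is adjacent to the vertex following it in $\omega_{j\to m+1}$. It has length $k-2$ and the same endpoints as $\omega$ (if $m=j-1$ and $j=k$, it ends at $x_{m-1}=y_{j-1}=x_k$). So $\omega$ is reducible, a contradiction.

*So $y_m\neq x_{m-1}$.* Both are neighbors of $x_m$. If $\tau_{x_{m-1}x_m}(y_m)$ were undefined, then $x_m$ would be their only common neighbor, so $p_{x_{m-1}}p_{x_m}p_{y_m}=0$ and $p_\omega=0$, a contradiction. So $y_{m-1}=\tau_{x_{m-1}x_m}(y_m)$ is defined; it is the second common neighbor of $x_{m-1}$ and $y_m$. Flipping $x_m$ into $y_{m-1}$ turns $\omega_{j\to m+1}$ into $\omega_{j\to m}$. This completes the induction.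

**Step 2: directions are distinct.** Suppose $d_i=d_j$ with $i<j$. Both arise from $d_i^{(i-1)}$ and $d_j^{(i-1)}$ by applying the same injective maps $\tau_{x_{i-2}x_{i-1}},\dots,\tau_{x_0x_1}$, so $d_j^{(i-1)}=d_i^{(i-1)}=x_i$. This says
$$\tau_{x_{i-1}x_i}\bigl(d_j^{(i)}\bigr)=x_i=\tau_{x_{i-1}x_i}(x_{i-1}),$$
and injectivity gives $d_j^{(i)}=x_{i-1}$. This contradicts Step 1 with $m=i\le j-1$. $\square$

## 7. Sorting walks: $p_xB_0$ is finitely generated over $A_x$

Fix $x$ and a total order on $N(x)$. We now define the normal forms. Let $S\subset N(x)$ have elements $s_1<\dots<s_k$. There is at most one walk starting at $x_0=x$ whose directions are all defined and equal $(d_1,\dots,d_k)=(s_1,\dots,s_k)$: once $x_0,\dots,x_{j-1}$ are known, $d_j$ is the image of $x_j$ under the composition of the injective maps $\tau_{x_{j-2}x_{j-1}},\dots,\tau_{x_0x_1}$, so $x_j$ is determined by $s_j$. Let $w_S$ be the word of this walk if it exists, and $w_S=0$ otherwise. In particular $w_\emptyset=p_x$.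

*Example.* In $Q_n$ every $w_S$ comes from a walk: take the steps in $S$ in increasing order. In the hexagon with $x=0$, the set $S=\{1,5\}$ with $1<5$ gives $x_1=1$, and we would need $x_2$ with $\tau_{01}(x_2)=5$. Since $\tau_{01}$ is defined only at $0$, with value $1$, there is no such walk, and $w_S=0$.

**Lemma 4.** For every walk $\omega$ of length $k$ starting at $x$,
$$p_\omega\in\sum_{S\subset N(x),\ |S|\equiv k\ (2)}A_xw_S .$$

*Proof.* The proof is a bubble sort, by induction on $k$.

**Step 1: reducible walks.** If $\omega$ is reducible, then either $p_\omega=0$, or $p_\omega\in A_xp_{\omega'}$ with $\omega'$ a walk from $x$ of length $k-2$. In the second case the induction hypothesis for $\omega'$ gives the claim, with the right parity.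

**Step 2: choosing the best walk in a flip class.** Let $\omega$ be non-reducible. A walk $\omega'$ obtained from $\omega$ by a sequence of flips has the same length and endpoints, and $p_{\omega'}=\pm p_\omega$. So $\omega'$ is non-reducible too, and by Lemma 3 its directions are all defined and distinct. There are finitely many such $\omega'$, including $\omega$ itself. Choose one whose direction sequence is lexicographically minimal, and rename it $\omega=(x_0,\dots,x_k)$, with directions $(d_1,\dots,d_k)$. Walks obtained by flips from the new $\omega$ are also obtained by flips from the old one, so they belong to the set over which we minimized.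

**Step 3: the best walk is sorted.** Suppose $d_i>d_j$ for some $i<j$. By Lemma 3 the walk $\omega_{j\to i}$ arises by flips. Its first vertices are $x_0,\dots,x_{i-1}$, so its first $i-1$ directions are $d_1,\dots,d_{i-1}$. Its $i$-th step goes from $x_{i-1}$ to $y_{i-1}=d_j^{(i-1)}$, and transporting this back along $x_{i-1},\dots,x_0$ gives $d_j^{(0)}=d_j$. So its direction sequence begins with $(d_1,\dots,d_{i-1},d_j)$ and is lexicographically smaller, a contradiction. Hence $d_1<\dots<d_k$. With $S=\{d_1,\dots,d_k\}$ we get $|S|=k$ and $p_\omega=w_S$. The original word is $\pm w_S$, and $w_S=p_xw_S\in A_xw_S$. $\square$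

**Corollary.** If $\deg x\ge1$, then $p_xB_0$ is generated as a left $A_x$-module by at most $n:=2^{\deg x-1}$ elements.

*Proof.* The space $p_xB_0$ is spanned by the products $p_xp_\omega$, and each of these is $0$ or the word of a walk starting at $x$. Multiply such a word on the right by $1=\sum p_{x'}$, summed over the side of $x$: it becomes a sum of words of walks from $x$ ending on the side of $x$, that is, walks of even length. By Lemma 4 these lie in $\sum_{|S|\text{ even}}A_xw_S$. Conversely each $w_S$ is $0$ or a word beginning with $p_x$, so it lies in $p_xB_0$, and $A_xp_xB_0\subset p_xB_0$. Finally, a nonempty set $N(x)$ has exactly $2^{\deg x-1}$ subsets of even size. $\square$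

## 8. A polynomial identity bounds the dimension: proof of Theorem 1

Let $\pi:B\to\mathcal L(H)$ be irreducible with $\pi(p_x)\ne0$. Then $p_x\neq0$, so $\deg x\ge1$ by Section 3. Put $n=2^{\deg x-1}$.

**Step 1: right multiplication as matrices over $A_x$.** The purpose is to transfer an identity from $M_n(A_x)$ to $B_0$. Let $m=(m_1,\dots,m_n)^T$ be a column of generators of the left $A_x$-module $p_xB_0$ (pad with zeros if necessary). For $b\in B_0$ we have $m_ib\in p_xB_0$, so we can choose $C(b)\in M_n(A_x)$ with
$$m\,b=C(b)\,m\quad\text{(entrywise).}$$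
The matrix $C(b)$ need not be unique. But $m\,bb'=C(b)\,m\,b'=C(b)C(b')\,m$, and inductively for longer products. Hence for $b_1,\dots,b_{2n}\in B_0$
$$m\,s_{2n}(b_1,\dots,b_{2n})=s_{2n}\bigl(C(b_1),\dots,C(b_{2n})\bigr)\,m=0$$
by the Amitsur–Levitzki theorem, since $A_x$ is a commutative ring with unit $p_x$. Every element of $p_xB_0$ is $\sum_ia_im_i$ with $a_i\in A_x$, so $p_xB_0\,s_{2n}(b_1,\dots,b_{2n})=0$. Multiplication is continuous and $B_0$ is dense, so
$$p_xB\,s_{2n}(b_1,\dots,b_{2n})=0\quad\text{for all }b_1,\dots,b_{2n}\in B.\qquad (8)$$

**Step 2: removing $p_xB$ in the representation.** Put $s=\pi(s_{2n}(b_1,\dots,b_{2n}))$. By (8), $\pi(p_x)\pi(B)s=0$; taking adjoints, $s^*\pi(B)\pi(p_x)H=0$. The span of $\pi(B)\pi(p_x)H$ is a nonzero invariant subspace, hence dense by irreducibility. So $s=0$, and $\pi(B)$ satisfies the identity $s_{2n}$.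

**Step 3: the identity fails in dimension $n+1$.** Suppose $\dim H>n$ and choose a subspace $K\subset H$ of dimension $n+1$. Given $T_1,\dots,T_{2n}\in\mathcal L(K)$, Kadison's theorem provides $b_i\in B$ with $\pi(b_i)|_K=T_i$. The operators $\pi(b_i)$ leave $K$ invariant, so $s_{2n}(T_1,\dots,T_{2n})=s_{2n}(\pi(b_1),\dots,\pi(b_{2n}))|_K=0$. Thus $\mathcal L(K)\cong M_{n+1}(\mathbb C)$ satisfies $s_{2n}$. Now insert the $2n$ matrix units
$$E_{11},E_{12},E_{22},E_{23},\dots,E_{nn},E_{n,n+1}.$$
A product of all of them in some order is nonzero only if it traces a path that uses each of the arrows $i\to i$ and $i\to i+1$ $(1\le i\le n)$ once. Such a path never returns to a smaller index, so it must start at $1$ and use each loop $i\to i$ before leaving $i$. Only the displayed order is possible, and $s_{2n}$ takes the value $E_{1,n+1}\neq0$. This is a contradiction, so $\dim H\le n=2^{\deg x-1}$.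

**Step 4: conclusion for $B$.** If $\pi$ is any irreducible representation, $\sum_u\pi(p_u)=1$ shows $\pi(p_u)\ne0$ for some $u\in U$. So all irreducible representations have dimension at most $2^{\Delta-1}$, where $\Delta$ is the maximal degree, and $B$ is subhomogeneous (trivially if $B=0$). Hence $B$ is type I and nuclear. $\blacksquare$

So the first guess was right: $C^*(G)$ is nuclear whenever $K_{2,3}\not\subset G$.

## 9. Non-exactness from $\mathbb Z/2*\mathbb Z/3$, and commutativity: proof of Theorem 2

The hypothesis $K_{2,3}\not\subset G$ is now dropped. The implication (i)⇒(ii) is Theorem 1, and (ii)⇒(iii)⇒(iv)⇒(v) were recalled in Section 2.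

**(v)⇒(i).** Suppose $K_{2,3}\subset G$ on a vertex set $Y$; we show that $B$ is not exact.

**Step 1: a quotient of $B$.** Restricting to $Y$ is a quotient map. Send $p_x\mapsto p_x$ for $x\in Y$ and $p_x\mapsto0$ for $x\notin Y$, with values in $C^*(K_{2,3})$. Relation (1) holds for the images. If $u,v$ are not adjacent in $G$, they do not both lie in $Y$, so one image is $0$ and (2) holds. By universality we get a surjection $B\to C^*(K_{2,3})$.

**Step 2: identifying the quotient.** In $C^*(K_{2,3})$ relation (2) is void. A family of $r$ projections with sum $1$ is the same thing as a unitary whose $r$-th power is $1$ (by its spectral projections), so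
$$C^*(K_{2,3})=\mathbb C^2*_{\mathbb C}\mathbb C^3\cong C^*(\mathbb Z/2*\mathbb Z/3).$$

**Step 3: a free subgroup.** The group $\Gamma=\mathbb Z/2*\mathbb Z/3\cong PSL_2(\mathbb Z)$ contains $\mathbb F_2$; its commutator subgroup is such a copy. For a direct check, let $s,t$ generate the factors, $s^2=1=t^3$, and put
$$g_\varepsilon=st^{\varepsilon}st^{-\varepsilon},\qquad g_\varepsilon^{-1}=t^{\varepsilon}st^{-\varepsilon}s,\qquad\varepsilon=\pm1 .$$
We show that $g_1,g_{-1}$ generate a free group of rank $2$. In each $g_\varepsilon$ mark the second $s$, in each $g_\varepsilon^{-1}$ the first $s$. In a nonempty reduced word in $g_{\pm1}$ and their inverses, look at what stands between consecutive marked letters: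

* for $g_\varepsilon g_\delta$ and for $g_\varepsilon^{-1}g_\delta^{-1}$ it is $t^{-\varepsilon}st^{\delta}$;
* for $g_\varepsilon g_\delta^{-1}$ it is $t^{-\varepsilon}t^{\delta}$, and for $g_\varepsilon^{-1}g_\delta$ it is $t^{-\varepsilon}ss\,t^{\delta}=t^{\delta-\varepsilon}$; here $\delta=-\varepsilon$ because the word is reduced, so both equal $t^{-2\varepsilon}=t^{\varepsilon}\neq1$.

Before the first marked letter stands $st^{\varepsilon}$ or $t^{\varepsilon}$, and after the last stands $t^{-\varepsilon}$ or $t^{-\varepsilon}s$. So the word becomes an alternating product of $s$ and nontrivial powers of $t$ that contains the marked letters. By the normal form in free products it is not $1$.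

**Step 4: non-exactness.** For a subgroup $\Lambda$ of a discrete group $\Gamma$, $C^*(\Lambda)$ embeds into $C^*(\Gamma)$, because every unitary representation of $\Lambda$ is contained in the restriction to $\Lambda$ of the representation of $\Gamma$ induced from it. So $C^*(\mathbb F_2)\subset C^*(\mathbb Z/2*\mathbb Z/3)$. The algebra $C^*(\mathbb F_2)$ is not exact (S. Wassermann, J. Funct. Anal. 23 (1976)). Exactness passes to C*-subalgebras and to quotients (Kirchberg, J. Reine Angew. Math. 452 (1994) / 1995; see Brown–Ozawa, Ch. 2 and 9). If $B$ were exact, then its quotient $C^*(K_{2,3})$ and the subalgebra $C^*(\mathbb F_2)$ of that would be exact. So $B$ is not exact.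

**Commutativity.** If $K_{2,2}\not\subset G$, then $B$ is commutative by the computation around (4). If $K_{2,2}\subset G$, the argument of Step 1 gives a surjection of $B$ onto $C^*(K_{2,2})=\mathbb C^2*_{\mathbb C}\mathbb C^2$. This algebra is noncommutative, since by Section 1 it maps onto an algebra generated by two non-commuting projections in $M_2(\mathbb C)$. So $B$ is not commutative. $\blacksquare$

## 10. Signed hypercube matrices: proof of Theorem 3

Here we need a representation of $C^*(Q_n)$ of dimension $2^{n-1}$, that is, two decompositions of $\mathbb C^{2^{n-1}}$ with prescribed orthogonality. We take two orthonormal bases, related by a unitary whose nonzero entries are exactly the edges of $Q_n$.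

**Step 1: the graph.** $Q_n$ is $n$-regular, and it is bipartite: let $U,V$ be the sets of vertices with even and odd coordinate sum, so that $|U|=|V|=2^{n-1}$. Two distinct vertices have two common neighbors if they differ in exactly two coordinates, and none otherwise. So $K_{2,3}\not\subset Q_n$ by (6).

**Step 2: the unitary.** Define
$$A_1=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad A_n=\begin{pmatrix}A_{n-1}&I\\I&-A_{n-1}\end{pmatrix}.$$
Index the two blocks by the new coordinate of $Q_n=Q_{n-1}\times\{0,1\}$. By induction, the entries of $A_n$ are $\pm1$ at the edges of $Q_n$ and $0$ elsewhere: the diagonal blocks carry the edges inside the two copies of $Q_{n-1}$, the blocks $I$ the edges between them. Also $A_n=A_n^*$, and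
$$A_n^2=\begin{pmatrix}A_{n-1}^2+I&A_{n-1}-A_{n-1}\\A_{n-1}-A_{n-1}&I+A_{n-1}^2\end{pmatrix}=nI$$
by induction, starting from $A_1^2=I$. So $n^{-1/2}A_n$ is unitary. Its nonzero entries join $U$ and $V$, so it interchanges $\ell^2(U)$ and $\ell^2(V)$. Let $W:\ell^2(U)\to\ell^2(V)$ be the resulting unitary.

*Example.* For $n=2$ with $U=\{00,11\}$, $V=\{01,10\}$ one finds $W^*e_{01}=(e_{00}+e_{11})/\sqrt2$ and $W^*e_{10}=(e_{00}-e_{11})/\sqrt2$: two orthonormal bases of $\mathbb C^2$ at an angle of $45$ degrees.

**Step 3: the representation.** On $H=\ell^2(U)$ let $P_u$ be the projection onto $\mathbb Ce_u$ and $P_v$ the projection onto $\mathbb CW^*e_v$. Both $(e_u)_u$ and $(W^*e_v)_v$ are orthonormal bases of $H$, so (1) holds. The number $\langle e_u,W^*e_v\rangle=\langle We_u,e_v\rangle$ is, up to the factor $n^{-1/2}$, the entry of $A_n$ at $(v,u)$, so it is nonzero if and only if $\{u,v\}\in E$. In particular $P_uP_v=0$ when $\{u,v\}\notin E$, which is (2). We obtain a representation of $C^*(Q_n)$ of dimension $2^{n-1}$.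

**Step 4: irreducibility.** We show that the commutant is trivial. Let $T$ commute with all $P_u$ and all $P_v$. From the $P_u$ we get $Te_u=t_ue_u$ with scalars $t_u$. From $P_v$ we get that $W^*e_v$ is an eigenvector of $T$. In the basis $(e_u)$ the support of $W^*e_v$ is exactly $N(v)$, so $t$ is constant on $N(v)$. Since $Q_n$ is connected, any two vertices in $U$ are joined by a walk, and consecutive $U$-vertices of the walk lie in a common $N(v)$. So $t$ is constant and $T$ is scalar. Hence the representation is irreducible. Every degree in $Q_n$ is $n$, so the bound $2^{\deg x-1}=2^{n-1}$ of Theorem 1 is attained. $\blacksquare$
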